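\title{Draws in an undirected percolation game on $\mathbb{Z}^d$}

\begin{abstract}
Close each site of $\mathbb{Z}^d$ independently with probability $p$. Two players alternately move a token, which starts at the origin, to an open nearest neighbor that has not been visited before; a player who cannot move loses. We show that for $d\ge 3$ the game is a draw with positive probability for all small $p>0$, and that, given that the origin is open, the probability of a draw is $1-2d\,p^{2d-1}+O(p^{2d})$ as $p\to0$. For $d=2$ draws have probability zero for every $p\in(0,1)$. The outcome of the game is expressed through maximum independent sets of the open subgraph of a large box with an even or an odd boundary layer. For $d\ge3$ we run a Peierls argument in which a region is shifted by one lattice step together with the closed sites that it contains, and we control all regions at once by coarse-graining. For $d=2$ we compare the fluctuations of a difference of two independence numbers with a deterministic boundary bound.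
\end{abstract}

\section{The game and the results}\label{sec:intro}

\subsection{The game}

Fix $d\ge2$ and $p\in(0,1)$. Declare each site of $\mathbb{Z}^d$ \emph{closed} with probability $p$ and \emph{open} otherwise, independently, and let $\omega\subset\mathbb{Z}^d$ be the set of closed sites. We write $\mathbb{P}$ for the law of $\omega$, we write $o$ for the origin, and we put $\mathbb{P}_o=\mathbb{P}(\,\cdot\mid o\notin\omega)$.

Suppose that $o$ is open. A token is placed at $o$, which counts as visited. Two players, who both know $\omega$, move the token alternately, Player~1 first. From a site $x$ the token may be moved to any open nearest neighbor $x\pm e_i$, $1\le i\le d$, that has not been visited before. A player who cannot move loses; if play continues forever, nobody wins. A \emph{position} is the current site of the token together with the set of sites visited so far. A \emph{strategy} for a player assigns a legal move, where one exists, to each position at which that player is to move. A strategy is \emph{winning} if, whatever strategy the opponent uses, the opponent is eventually unable to move. We say that a player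 \emph{wins} if that player has a winning strategy; at most one player does, as one sees by letting two strategies play against each other. The game is a \emph{draw} if neither player wins.

The question that we answer, posed by Holroyd, Marcovici and Martin \cite{HMM}, is whether there exist $p\in(0,1)$ and $d\ge2$ such that the game is a draw with positive probability.

\subsection{The two extreme cases}\label{sec:extreme}

When most sites are closed there are no draws. If the open cluster of $o$ is finite, then every play ends after a bounded number of moves, and backward induction gives one of the players a winning strategy. The expected number of open self-avoiding paths with $n$ steps from $o$ is at most $2d(2d-1)^{n-1}(1-p)^n$ under $\mathbb{P}_o$, so the cluster is almost surely finite when $(2d-1)(1-p)<1$.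

When no site is closed the game is a draw. Let $M_1$ be the set of edges $\{x,x+e_1\}$ with $x_1$ even; every site lies in exactly one of them. Let Player~1 always move along the edge of $M_1$ at the current site. At each turn of Player~1 the sites visited before the current one are paired with each other by $M_1$, so the partner of the current site is unvisited, and Player~1 is never stuck. Now let $M_2$ agree with $M_1$ off the line $\mathbb{Z}e_1$ and consist, on that line, of the edges $\{je_1,(j+1)e_1\}$ and $\{-je_1,-(j+1)e_1\}$ with $j\ge1$ odd. Every site other than $o$ lies in exactly one edge of $M_2$, and Player~2, moving along $M_2$, is never stuck either. So neither player can force a win.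

The question is thus whether the draw at $p=0$ survives a small density of closed sites. Small traps are rare: for instance, Player~1 wins in one move if some open neighbor $y$ of $o$ has its $2d-1$ other neighbors closed. But traps are not the whole story. Each closed site deprives its partner in $M_1$ or $M_2$ of a reply, and the pairings have to be repaired. Every edge joins a site of even coordinate sum to one of odd coordinate sum, so the repair is obstructed by a region in which many more even sites than odd sites are closed, or the reverse, and such regions must be ruled out at all scales at once.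

\subsection{Results}

The answer to the question is yes, and it depends on the dimension.

\begin{theorem}\label{thm:draw}
Let $d\ge3$. There is $p_0(d)>0$ such that $\mathbb{P}_o(\text{draw})>0$ for all $p\in(0,p_0(d))$. Moreover $\mathbb{P}_o(\text{draw})\to1$ as $p\to0$.
\end{theorem}

\begin{theorem}\label{thm:asym}
Let $d\ge3$. As $p\to0$,
\[
\mathbb{P}_o(\text{Player 1 wins})=2d\,p^{2d-1}+O(p^{2d}),\qquad
\mathbb{P}_o(\text{Player 2 wins})=p^{2d}+O(p^{2d+1}).
\]
Hence $\mathbb{P}_o(\text{draw})=1-2d\,p^{2d-1}+O(p^{2d})$.
\end{theorem}

\begin{theorem}\label{thm:plane}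
Let $d=2$. For every $p\in(0,1)$, $\mathbb{P}_o(\text{draw})=0$.
\end{theorem}

So, for $d\ge2$, some $p\in(0,1)$ gives draws with positive probability if and only if $d\ge3$. The leading terms in Theorem~\ref{thm:asym} are those of the shortest wins: the one-move trap above, at one of the $2d$ neighbors of $o$, and the event that all neighbors of $o$ are closed.

\subsection{Why the dimension matters, and the plan of the proof}\label{sec:plan}

Section~\ref{sec:mis} translates the game into a statement about maximum independent sets of the open subgraph. The lattice has two competing patterns, the even sites and the odd sites, and a box can be given a boundary layer that favors either one. The game is a draw exactly when this boundary layer, however far away, still decides whether $o$ lies in every maximum independent set (Corollary~\ref{cor:draw}).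

A rough count suggests the answer. Start from the open even sites and switch to the open odd sites inside a cube of side $L$. Along the surface of the cube one loses a number of sites of order $L^{d-1}$. Inside, one gains the number of closed even sites minus the number of closed odd sites, a sum of independent terms with standard deviation $\sqrt{p(1-p)L^d}$. For $d\ge3$ the gain $L^{d/2}$ is of smaller order than the loss $L^{d-1}$, and for small $p$ one expects no switch around the origin at any scale. For $d=2$ the two are of the same order at every scale, and one expects that a switch occurs at some scale and screens the origin from the boundary.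

For $d\ge3$ we use a Peierls argument: if the origin deviates from the pattern favored by the boundary, we surround it by a region $A$ and bound the probability of the deviation by a sum, over $n$, of the probability that some region with $n$ boundary edges is exceptional. Two difficulties arise. First, the maximum independent set inside $A$ is not a pure pattern, so the gain is not a simple sum. We therefore shift the configuration inside $A$ \emph{together with the closed sites}, in the spirit of Ding--Zhuang for the random-field Ising model (Sections~\ref{sec:shift} and~\ref{sec:conc}). Second, there are too many regions for a union bound. We pass to a Fisher--Fr\"ohlich--Spencer type coarse-graining and sum over scales (Sections~\ref{sec:coarse} and~\ref{sec:peierls}). Section~\ref{sec:asym} identifies the small regions that give Theorem~\ref{thm:asym}. Section~\ref{sec:plane} proves Theorem~\ref{thm:plane} by an Aizenman--Wehr type argument, and uses only Section~\ref{sec:mis}.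

\subsection{Notation}

A site $x$ is \emph{even} or \emph{odd} according to $\sum_i x_i$; the origin is even, and nearest neighbors have opposite parities. We write $x\sim y$ for nearest neighbors, $\Lambda_N=[-N,N]^d\cap\mathbb{Z}^d$, and $\Gamma(T)$ for the set of sites adjacent to some site of $T$, with $\Gamma(x)=\Gamma(\{x\})$. Subsets of $\mathbb{Z}^d$ are viewed as induced subgraphs of the nearest-neighbor graph, and ``connected'' refers to that graph. For finite $A$, $\partial A$ is the set of edges between $A$ and $A^c$; the endpoint of such an edge in $A$ is \emph{inner} and the other one is \emph{outer}; $\partial^+A$ is the set of outer endpoints. A \emph{direction} is one of the $2d$ vectors $\pm e_i$. The constants $c,c_0,C_1,C_2,\dots$ are positive and depend only on $d$.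

\section{The game and maximum independent sets}\label{sec:mis}

\subsection{Finite bipartite graphs}

The game makes sense on any graph $H$, with any starting vertex $v$: the token moves along edges to unvisited vertices. The pairing strategies of Section~\ref{sec:extreme} solve it when $H$ is finite. Recall that a \emph{matching} is a set of pairwise disjoint edges, that it \emph{covers} the endpoints of its edges, and that $\nu(H)$ is the largest size of a matching. A set of vertices is \emph{independent} if it spans no edge; $\alpha(H)$ is the largest size of an independent set, and an independent set of that size is a \emph{maximum independent set}, abbreviated MIS. K\"onig's theorem states that $\alpha(H)=|H|-\nu(H)$ for a finite bipartite graph $H$ with $|H|$ vertices.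

\begin{lemma}\label{lem:finite}
Consider the game on a finite bipartite graph $H$ started at $v$. Player~2 wins if and only if $v$ lies in every MIS of $H$, and Player~1 wins if and only if some MIS of $H$ omits $v$.
\end{lemma}

For example, on the path $a,b,c$ the only MIS is $\{a,c\}$. From $b$, Player~1 moves to $a$ and wins; from $a$, the moves to $b$ and then $c$ are forced and Player~2 wins.

\begin{proof}
Every play is finite, so a player who can always move wins.

Suppose that every maximum matching covers $v$. Fix a maximum matching $M$ and let Player~1 move along $M$. Let $x_0=v,x_1,\dots,x_{2j}$ be the play so far, with $x_0x_1,\dots,x_{2j-2}x_{2j-1}\in M$. If $M$ did not cover $x_{2j}$, then replacing these $j$ edges by $x_1x_2,\dots,x_{2j-1}x_{2j}$ would give a matching of the same size that misses $v$. So $x_{2j}$ is covered, and its partner is unvisited because $x_0,\dots,x_{2j-1}$ are matched among themselves. Player~1 can always move.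

Suppose instead that some maximum matching $M$ misses $v$, and let Player~2 move along $M$. Let $x_0=v,\dots,x_{2j+1}$ be the play so far, with $x_1x_2,\dots,x_{2j-1}x_{2j}\in M$. If $M$ did not cover $x_{2j+1}$, then replacing these $j$ edges by the $j+1$ edges $x_0x_1,\dots,x_{2j}x_{2j+1}$ would give a larger matching. So $x_{2j+1}$ is covered, and its partner is unvisited because $x_0$ is uncovered and $x_1,\dots,x_{2j}$ are matched among themselves. Player~2 can always move.

Thus exactly one player wins, and it is Player~2 if and only if $\nu(H-v)=\nu(H)$. By K\"onig's theorem for $H$ and for $H-v$, this is equivalent to $\alpha(H-v)=\alpha(H)-1$, which says that no MIS of $H$ omits $v$.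
\end{proof}

For finite $V\subset\mathbb{Z}^d$ let $\alpha_V(\omega)$ be the largest size of an independent subset of $V\setminus\omega$. Deleting a vertex from a graph lowers $\alpha$ by $0$ or $1$, and by $0$ exactly when some MIS omits the vertex. Hence, for every site $x$,
\begin{equation}\label{eq:derivative}
\alpha_V(\omega\cup\{x\})-\alpha_V(\omega\setminus\{x\})=-\mathbf{1}\bigl\{x\text{ lies in every MIS of }V\setminus(\omega\setminus\{x\})\bigr\}\in\{-1,0\}.
\end{equation}

\subsection{Boxes with an even or an odd boundary layer}

A win on $\Lambda_N\setminus\omega$ says little about the infinite game, since the loser may be stuck only because the box ends. We want finite sets in which one chosen player loses no move. Since parity alternates along a play, each player always moves from sites of one parity, and it suffices to add the missing neighbors of the sites of that parity. Let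
\[
V_N^{\mathrm{ev}}=\Lambda_N\cup\{\text{even sites of }\Lambda_{N+1}\},\qquad
V_N^{\mathrm{od}}=\Lambda_N\cup\{\text{odd sites of }\Lambda_{N+1}\}.
\]
To treat both families at once we color $\mathbb{Z}^d$: when working with $V_N^{\mathrm{ev}}$ the even sites are \emph{black} and the odd sites \emph{white}; when working with $V_N^{\mathrm{od}}$ the odd sites are black and the even sites white. In both cases the set $V$ consists of $\Lambda_N$ and the black sites of $\Lambda_{N+1}$, and it has two properties.
\begin{itemize}
\item[(V1)] \emph{All neighbors of a white site of $V$ lie in $V$.} Indeed a white site of $V$ lies in $\Lambda_N$, and its neighbors are black sites of $\Lambda_{N+1}$.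
\item[(V2)] \emph{$V^c$ is connected.} Indeed $\Lambda_{N+1}^c$ is connected because $d\ge2$, and every other site of $V^c$ has a coordinate $\pm(N+1)$, hence a neighbor in $\Lambda_{N+1}^c$.
\end{itemize}

\begin{lemma}\label{lem:infinite}
Let $(V_N)$ be one of the two families, with its coloring. Consider the game started at an open site $x$, and let $P$ be the player who moves from black sites. If $P$ wins on $V_N\setminus\omega$ for some $N$ with $x\in\Lambda_N$, then $P$ wins on $\mathbb{Z}^d\setminus\omega$. If $P$ wins on $\mathbb{Z}^d\setminus\omega$, then $P$ wins on $V_N\setminus\omega$ for all large $N$.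
\end{lemma}

\begin{proof}
The opponent of $P$ moves from white sites, so by (V1) the opponent's legal moves at a position inside $V_N$ are the same in the game on $V_N\setminus\omega$ and in the game on $\mathbb{Z}^d\setminus\omega$. A winning strategy of $P$ on $V_N\setminus\omega$, used in the infinite game, therefore keeps the token in $V_N$ and produces the same plays as in the finite game. So it wins.

Conversely, fix a winning strategy of $P$ in the infinite game and consider the tree of all finite plays in which $P$ follows it. The positions along a play are distinct, so any play in which $P$ follows the strategy is produced by some strategy of the opponent; hence the tree has no infinite branch, and at each leaf the opponent is stuck. Each node has at most $2d$ children. By K\"onig's lemma (an infinite tree with finite degrees has an infinite branch) the tree is finite, so all its plays stay in some $\Lambda_{N_0}$. For $N\ge N_0$ the moves of $P$ are legal on $V_N\setminus\omega$ and the opponent has the same moves as in the infinite game, so the strategy wins on $V_N\setminus\omega$.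
\end{proof}

If the starting site is even, Player~1 moves from even sites, so the lemma applies to Player~1 with $V_N^{\mathrm{ev}}$ and to Player~2 with $V_N^{\mathrm{od}}$; if it is odd, it applies to Player~1 with $V_N^{\mathrm{od}}$ and to Player~2 with $V_N^{\mathrm{ev}}$. In each case the indicator that $P$ wins on $V_N\setminus\omega$ converges, for every $\omega$, to the indicator that $P$ wins the infinite game. So the three outcomes are measurable events, and bounded convergence gives
\begin{equation}\label{eq:limit}
\begin{aligned}
\mathbb{P}_o(\text{Player 1 wins})&=\lim_{N\to\infty}\mathbb{P}_o(\text{Player 1 wins on }V_N^{\mathrm{ev}}\setminus\omega),\\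
\mathbb{P}_o(\text{Player 2 wins})&=\lim_{N\to\infty}\mathbb{P}_o(\text{Player 2 wins on }V_N^{\mathrm{od}}\setminus\omega).
\end{aligned}
\end{equation}
Combining Lemmas~\ref{lem:finite} and~\ref{lem:infinite} we obtain the description announced in Section~\ref{sec:plan}.

\begin{corollary}\label{cor:draw}
Let $o\notin\omega$. The game is a draw if and only if, for every $N$, every MIS of $V_N^{\mathrm{ev}}\setminus\omega$ contains $o$ and some MIS of $V_N^{\mathrm{od}}\setminus\omega$ omits $o$.
\end{corollary}

\section{Shifting a region together with its closed sites}\label{sec:shift}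

In this section $d\ge2$, $V$ is one of the sets $V_N^{\mathrm{ev}},V_N^{\mathrm{od}}$ with its coloring, and $\omega$ is fixed.

\subsection{The region around a defect}

The boundary layer of $V$ favors the independent set formed by the open black sites. Let $I$ be an independent subset of $V\setminus\omega$. A \emph{defect} of $I$ is a site of $V\setminus\omega$ at which $I$ differs from this pattern: a black site not in $I$, or a white site in $I$. The origin is black for $V_N^{\mathrm{ev}}$ and white for $V_N^{\mathrm{od}}$, so Lemma~\ref{lem:finite} says:
\begin{equation}\label{eq:defect}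
\begin{gathered}
\text{if Player 1 wins on }V_N^{\mathrm{ev}}\setminus\omega,\text{ then }o\text{ is a defect of some MIS;}\\
\text{if Player 2 wins on }V_N^{\mathrm{od}}\setminus\omega,\text{ then }o\text{ is a defect of every MIS.}
\end{gathered}
\end{equation}

We surround the defects connected to $o$ by a region without holes. Let $\mathcal{A}$ be the family of finite connected sets $A\subset\mathbb{Z}^d$ with $o\in A$ and $A^c$ connected, and let $\mathcal{A}_n=\{A\in\mathcal{A}:|\partial A|=n\}$. An axis-parallel line that meets a finite set $A$ contains at least two edges of $\partial A$. The $d$ lines through $o$ show that $\mathcal{A}_n=\emptyset$ for $n<2d$. If $A\in\mathcal{A}_n$ contains a site whose $i$-th coordinate is $\pm m$, then, $A$ being connected, this coordinate takes at least $m+1$ values on $A$; the lines in a direction $e_j$, $j\ne i$, through $m+1$ sites with these values are distinct, so $n\ge2(m+1)$. Hence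
\begin{equation}\label{eq:box}
A\in\mathcal{A}_n\ \Longrightarrow\ A\subset\Lambda_n,
\end{equation}
and $\mathcal{A}_n$ is finite.

\begin{lemma}\label{lem:region}
Let $I$ be an independent subset of $V\setminus\omega$ and let $o$ be a defect of $I$. There is $A\in\mathcal{A}$ with $A\subset V$ such that
\begin{itemize}
\item[(a)] $I\cap\partial^+A=\emptyset$;
\item[(b)] every site of $I\cap A$ that has a neighbor outside $A$ is white;
\item[(c)] every edge of $\partial A$ with white inner endpoint has a closed outer endpoint.
\end{itemize}
\end{lemma}

\begin{proof}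
Let $B$ be the set of defects and $B_o$ the component of $B$ that contains $o$. By (V2), $V^c$ is connected, and it is disjoint from $B_o$; let $A^c$ be the component of $\mathbb{Z}^d\setminus B_o$ that contains $V^c$. Then $A\subset V$ is finite and $A^c$ is connected. The set $A$ is the union of $B_o$ and the other components of $\mathbb{Z}^d\setminus B_o$. Each of these is adjacent to $B_o$, since a path from it to $o$ leaves it through a site of $B_o$. So $A$ is connected, and $A\in\mathcal{A}$.

Let $\{x,y\}\in\partial A$ with $x$ inner. If $x\notin B_o$, then $x$ would lie in the same component of $\mathbb{Z}^d\setminus B_o$ as $y$, which is $A^c$. So $x\in B_o$, and therefore $y\notin B$, since otherwise $y\in B_o\subset A$. If $x$ is black, then $x\notin I$ because $x$ is a defect, and $y\notin I$ because a white site of $I$ is a defect. If $x$ is white, then $x\in I$, so $y\notin I$ by independence; also $y\in V$ by (V1); an open black site of $V$ outside $I$ is a defect, so $y$ is closed. These two cases give (a), (b) and (c).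
\end{proof}

\subsection{An example}\label{sec:example}

The lemma says that $I$ wastes space along $\partial A$: apart from edges that end at a closed site, every edge of $\partial A$ has a black inner endpoint and has neither endpoint in $I$. We want to turn this waste into a gain proportional to $|\partial A|$.

Take $d=2$ and $V=V_N^{\mathrm{ev}}$ with $N\ge4$. Let $z=-2e_2$, let $\omega=\{z\}$, let $A$ be the diamond $\{x:|x_1-z_1|+|x_2-z_2|\le2\}$, and let $I$ consist of the black sites of $V\setminus A$ and the four neighbors of $z$ (Figure~\ref{fig:shift}, left). The defects are these four white sites and the eight black sites on the rim of the diamond, one of which is $o$. They form a connected ring around $z$, so Lemma~\ref{lem:region} produces the diamond $A$, with $|\partial A|=20$ and no closed site in $\partial^+A$.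

One could replace $I\cap A$ by the open black sites of $A$. This gains $8-4=4$ sites here, but in general the gain is reduced by one for each closed black site inside $A$, and in a large region it can be negative. Instead translate $I\cap A$ by $e_1$. The four white sites become four black sites, and the first site of each of the five rows of $A$, which is black, is now free to be added. The gain is $5=|\partial A|/4$. The translation sends $z-e_1\in I$ to the closed site $z$, so the new set is not admissible for $\omega$; it is admissible for the environment in which the closed site has moved to $z+e_1$ (Figure~\ref{fig:shift}, right). The gain now depends only on $\partial A$, at the price of comparing two different environments.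

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\foreach \s in {0,9} {
\begin{scope}[shift={(\s,0)}]
\fill[black!14] (2.5,0.5)--(1.5,0.5)--(1.5,1.5)--(0.5,1.5)--(0.5,2.5)--(-0.5,2.5)--(-0.5,1.5)--(-1.5,1.5)--(-1.5,0.5)--(-2.5,0.5)--(-2.5,-0.5)--(-1.5,-0.5)--(-1.5,-1.5)--(-0.5,-1.5)--(-0.5,-2.5)--(0.5,-2.5)--(0.5,-1.5)--(1.5,-1.5)--(1.5,-0.5)--(2.5,-0.5)--cycle;
\draw[black!40] (-3,-3) grid (3,3);
\foreach \q in {(3,1),(3,-1),(-3,1),(-3,-1),(1,3),(-1,3),(1,-3),(-1,-3),(2,2),(2,-2),(-2,2),(-2,-2),(3,3),(3,-3),(-3,3),(-3,-3)} \fill \q circle (0.17);
\end{scope}}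
\foreach \q in {(1,0),(-1,0),(0,1),(0,-1),(11,0),(9,0),(10,1),(10,-1)} \fill \q circle (0.17);
\foreach \q in {(7,0),(8,1),(8,-1),(9,2),(9,-2)} \filldraw[fill=white,thick] \q circle (0.17);
\foreach \q in {(0,0),(10,0)} \draw[very thick] \q +(-0.22,-0.22) -- +(0.22,0.22) +(-0.22,0.22) -- +(0.22,-0.22);
\draw[->,thick] (3.8,0) -- node[above] {$e_1$} (5.2,0);
\end{tikzpicture}
\caption{Left: an independent set (dots) that occupies even sites outside the shaded region $A$ and four odd sites inside it; the cross is a closed site. Right: the dots in $A$ and the closed site have been translated by $e_1$. The first site of each of the five rows of $A$ (circles) can be added, and the set is still independent and avoids the closed site.}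
\label{fig:shift}
\end{figure}

\subsection{Shift permutations}

The two environments should have the same law, so the translation of $A$ must be completed to a permutation of $\mathbb{Z}^d$. Fix a direction $u$ and a finite set $A$, not necessarily connected. A \emph{run} of $A$ is a set $\{z,z+u,\dots,z+(r-1)u\}\subset A$, $r\ge1$, with $z-u\notin A$ and $z+ru\notin A$; the runs partition $A$. Let $\pi^u_A$ permute each run together with the next site cyclically,
\[
z\mapsto z+u\mapsto\dots\mapsto z+(r-1)u\mapsto z+ru\mapsto z,
\]
and fix all other sites. The cycles are disjoint, because the sites $z+ru$ lie outside $A$ and differ for different runs; so $\pi=\pi^u_A$ is a bijection of $\mathbb{Z}^d$. It satisfies $\pi(x)=x+u$ on $A$, it fixes every site outside $A\cup\partial^+A$, and $\pi^{-1}$ maps the set $\{x\in A:x-u\notin A\}$ of first sites of runs injectively into $\partial^+A$. We write $\pi(\omega)$ for the image set, so that $\pi(x)\in\pi(\omega)$ if and only if $x\in\omega$. For deterministic $A$ and $u$, the random set $\pi(\omega)$ has the same law as $\omega$.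

Let $\kappa(A)=|\omega\cap\partial^+A|$ be the number of closed sites on the outer boundary.

\begin{lemma}\label{lem:gain}
Let $I$ be an independent subset of $V\setminus\omega$ and let $A\subset V$ satisfy \textup{(a)--(c)} of Lemma~\ref{lem:region}. Then for some direction $u$,
\begin{equation}\label{eq:gain}
\alpha_V(\pi^u_A(\omega))\ \ge\ |I|+\frac{|\partial A|}{2d}-3\kappa(A).
\end{equation}
\end{lemma}

\begin{proof}
Write $\kappa=\kappa(A)$. Fix $u$, let $\pi=\pi_A^u$, let $F_u$ be the set of black sites $x\in A$ with $x-u\notin A$, and put
\[
I_1=I\setminus A,\qquad I_2=\{x+u:\ x\in I\cap A,\ x+u\in A\},\qquad I_3=\{x\in F_u:\ \pi^{-1}(x)\notin\omega\}.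
\]
We show that $I'=I_1\cup I_2\cup I_3$ is an independent subset of $V\setminus\pi(\omega)$ and count its sites.

\emph{$I'\subset V\setminus\pi(\omega)$.} We have $I_1\subset V$ and $I_2\cup I_3\subset A\subset V$. By (a), the sites of $I_1$ lie outside $A\cup\partial^+A$; they are fixed by $\pi$ and not in $\omega$, hence not in $\pi(\omega)$. A site of $I_2$ is $\pi(x)$ with $x\in I$, so $x\notin\omega$. The sites of $I_3$ avoid $\pi(\omega)$ by definition.

\emph{$I'$ is independent.} The sets $I_1$ and $I_2$ are independent as a subset and a translate of a subset of $I$, and $I_3$ is independent since all its sites are black. By (a), no site of $I_1$ is adjacent to $A$. Suppose finally that $x+u\in I_2$, with $x\in I\cap A$, is adjacent to $y\in I_3$. Then $x+u$ is white, so $x$ is black; and $x$ is adjacent to $y-u\notin A$. This contradicts (b).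

\emph{Size.} The three parts are disjoint: they lie in $A^c$, in $A\cap(A+u)$ and in $A\setminus(A+u)$. A site $x\in I\cap A$ is lost only if $x+u\notin A$; then $x$ is white by (b), and $x+u\in\omega\cap\partial^+A$ by (c). So $|I_2|\ge|I\cap A|-\kappa$. Since $\pi^{-1}$ maps $F_u$ injectively into $\partial^+A$, we have $|I_3|\ge|F_u|-\kappa$. Hence $|I'|\ge|I|+|F_u|-2\kappa$.

\emph{Choice of $u$.} The sum $\sum_u|F_u|$ counts the edges of $\partial A$ with black inner endpoint. By (c), each of the other edges of $\partial A$ ends at one of the $\kappa$ sites of $\omega\cap\partial^+A$, so there are at most $2d\kappa$ of them. Thus $\sum_u|F_u|\ge|\partial A|-2d\kappa$, and $|F_u|\ge|\partial A|/(2d)-\kappa$ for some $u$.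
\end{proof}

For finite $A$ and a direction $u$ put
\[
X_A^u=\alpha_V(\omega)-\alpha_V(\pi_A^u(\omega)),
\]
so that $X_\emptyset^u=0$. For deterministic $A$ this random variable has mean zero. When $I$ is an MIS, \eqref{eq:gain} leaves two possibilities: either $\partial^+A$ contains many closed sites, which is unlikely when $p$ is small, or $X_A^u$ is far from its mean. Let $\mathcal{B}_n(V)$ be the event that some $A\in\mathcal{A}_n$ satisfies
\[
\kappa(A)\ge\frac{n}{12d}\qquad\text{or}\qquad |X_A^u|\ge\frac{n}{4d}\ \text{ for some direction }u.
\]

\begin{corollary}\label{cor:bad}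
Let $o$ be a defect of an MIS $I$ of $V\setminus\omega$, let $A$ be the region given by Lemma~\ref{lem:region}, and let $n=|\partial A|$. Then $\mathcal{B}_n(V)$ occurs.
\end{corollary}

\begin{proof}
Here $|I|=\alpha_V(\omega)$. If $\kappa(A)<n/(12d)$, then \eqref{eq:gain} gives $-X_A^u>n/(2d)-n/(4d)=n/(4d)$ for some $u$.
\end{proof}

The event $\mathcal{B}_n(V)$ no longer mentions $I$. It remains to bound its probability, uniformly in $V$, by a summable sequence that tends to $0$ with $p$.

\section{Concentration for the difference of two shifts}\label{sec:conc}

Fix a finite set $V$ and a direction $u$, and write $\pi_A=\pi^u_A$, $X_A=X_A^u$. We shall compare $X_A$ with $X_{A'}$ for sets $A'$ close to $A$. The difference depends on $\omega$ everywhere in $V$, but it is centered already when one averages over the sites where $\pi_A$ and $\pi_{A'}$ differ. We first count these sites.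

\begin{lemma}\label{lem:differ}
For finite sets $A,A'$, there are at most $3|A\triangle A'|$ sites $x$ with $\pi_A(x)\ne\pi_{A'}(x)$.
\end{lemma}

\begin{proof}
Let $\pi_A(x)\ne\pi_{A'}(x)$. On $A\cap A'$ both maps add $u$, and if neither $x$ nor $x-u$ lies in $A\cup A'$ both maps fix $x$. So one of three cases holds: $x\in A\triangle A'$; or $x-u\in A\triangle A'$; or $x\notin A\cup A'$ and $x-u\in A\cap A'$. Each of the first two cases accounts for at most $|A\triangle A'|$ sites. In the third case let $r$ and $r'$ be the lengths of the runs of $A$ and of $A'$ that end at $x-u$. Then $\pi_A(x)=x-ru$ and $\pi_{A'}(x)=x-r'u$, so $r\ne r'$, and $z=x-(\min(r,r')+1)u$ lies in exactly one of $A,A'$. Since $z+u,\dots,x-u\in A\cap A'$, the site $x$ is the first of $z+u,z+2u,\dots$ outside $A\cup A'$. So $x\mapsto z$ is injective, and the third case also accounts for at most $|A\triangle A'|$ sites.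
\end{proof}

The next bound must improve as $p\to0$, because $p$ is the only small parameter available to beat the number of regions. We therefore use the variance $p(1-p)$ of the site variables and not only their boundedness.

\begin{lemma}\label{lem:tail}
For finite sets $A\ne A'$ and $t>0$,
\[
\mathbb{P}\bigl(|X_A-X_{A'}|\ge t\bigr)\le2\exp\Bigl(-\frac t4\log\Bigl(1+\frac{t}{6p\,|A\triangle A'|}\Bigr)\Bigr).
\]
\end{lemma}

\begin{proof}
Let $\eta=\pi_A(\omega)$, which has the law of $\omega$, and $\rho=\pi_{A'}\circ\pi_A^{-1}$. Then $\pi_{A'}(\omega)=\rho(\eta)$ and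
\[
X_{A'}-X_A=g:=\alpha_V(\eta)-\alpha_V(\rho(\eta)).
\]
Let $S=\{z:\rho(z)\ne z\}$, a deterministic set with $\rho(S)=S$. Putting $z=\pi_A(x)$, we see from Lemma~\ref{lem:differ} that $m:=|S|\le3|A\triangle A'|$. If $m=0$ then $g=0$; let $m\ge1$.

Condition on $\eta\setminus S$; all expectations below are conditional on it. The sets $\eta$ and $\rho(\eta)$ agree off $S$, and $\eta\cap S$ and $\rho(\eta)\cap S=\rho(\eta\cap S)$ have the same law. So $g$ has mean $0$. By \eqref{eq:derivative}, changing the state of one site in $\eta$ changes each of $\alpha_V(\eta)$ and $\alpha_V(\rho(\eta))$ by at most $1$, hence $g$ by at most $2$.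

Enumerate $S=\{z_1,\dots,z_m\}$, let $\zeta_j=\mathbf{1}\{z_j\in\eta\}$, and consider the Doob martingale $G_j=\mathbb{E}[g\mid\zeta_1,\dots,\zeta_j]$, which runs from $G_0=0$ to $G_m=g$. Let $\theta_j$ be the value of $G_j$ for $\zeta_j=1$ minus its value for $\zeta_j=0$, a function of $\zeta_1,\dots,\zeta_{j-1}$. Then $G_j-G_{j-1}=\theta_j(\zeta_j-p)$. Since the $\zeta_i$ are independent, $\theta_j$ is an average over $\zeta_{j+1},\dots,\zeta_m$ of the change of $g$ when $\zeta_j$ is switched, so $|\theta_j|\le2$. Let $\varphi(s)=e^s-1-s$. For real $s$,
\[
\mathbb{E}\,e^{s(\zeta_j-p)}=e^{-sp}\bigl(1+p(e^s-1)\bigr)\le e^{p\varphi(s)}\le e^{p\varphi(|s|)},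
\]
where the last step uses $\varphi(s)-\varphi(-s)=2(\sinh s-s)\ge0$ for $s\ge0$. As $\varphi$ increases on $[0,\infty)$, conditioning successively on $\zeta_1,\dots,\zeta_{j-1}$ for $j=m,\dots,1$ gives $\mathbb{E}\,e^{\lambda g}\le e^{mp\varphi(2\lambda)}$ for $\lambda>0$, and Markov's inequality gives $\mathbb{P}(g\ge t)\le\exp(mp\,\varphi(2\lambda)-\lambda t)$. Let $x=t/(2mp)$ and choose $\lambda$ with $e^{2\lambda}=1+x$. The exponent becomes
\[
mp\bigl(x-\log(1+x)\bigr)-mp\,x\log(1+x)=-mp\Bigl[\Bigl(1+\frac x2\Bigr)\log(1+x)-x\Bigr]-mp\,\frac x2\log(1+x).
\]
The bracket is nonnegative, because $\log(1+x)-\frac{2x}{2+x}$ vanishes at $0$ and has derivative $x^2/\bigl((1+x)(2+x)^2\bigr)\ge0$. So $\mathbb{P}(g\ge t)\le\exp\bigl(-\frac t4\log(1+\frac{t}{2mp})\bigr)$. The same argument applies to $-g$, whose increments have coefficients $-\theta_j$. Finally $2mp\le6p|A\triangle A'|$.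
\end{proof}

Consider what the lemma gives for a single region. With $A'=\emptyset$ and $t=n/(4d)$ the exponent is $\frac{n}{16d}\log\bigl(1+\frac{n}{24dp|A|}\bigr)$. For a cube of side $L$ we have $n=2dL^{d-1}$ and $|A|=L^d$, so the exponent is $\frac18L^{d-1}\log\bigl(1+\frac{1}{12pL}\bigr)$, which for fixed $p$ and large $L$ behaves like $L^{d-2}/(96p)$. This tends to infinity when $d\ge3$, but it is of smaller order than $n$, whereas our bound on $|\mathcal{A}_n|$ will be exponential in $n$. A union bound over $\mathcal{A}_n$ therefore fails. The remedy is that most members of $\mathcal{A}_n$ differ from each other only by small-scale details, and for these $|A\triangle A'|$ is small.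

\section{Coarse-grained regions}\label{sec:coarse}

Everything in this section holds for $d\ge2$. For $k\ge0$ let $\mathcal{Q}_k$ be the partition of $\mathbb{Z}^d$ into the cubes $2^k(z+[0,1)^d)\cap\mathbb{Z}^d$, $z\in\mathbb{Z}^d$. Each cube of $\mathcal{Q}_k$ is contained in a cube of $\mathcal{Q}_j$ when $j\ge k$. For finite $A$ let
\[
A_k=\bigcup\bigl\{Q\in\mathcal{Q}_k:\ |Q\cap A|\ge\tfrac12|Q|\bigr\},
\]
the approximation of $A$ at scale $2^k$ by majority rule; thus $A_0=A$. We need three facts for $A\in\mathcal{A}_n$: consecutive approximations are close, the sequence reaches $\emptyset$, and there are few possible $A_k$ when $k$ is large.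

\subsection{Isoperimetry in a box}

\begin{lemma}\label{lem:iso}
Let $R\subset\mathbb{Z}^d$ be a box with $L_i$ sites along the $i$-th axis, let $S\subset R$, and let $\partial_RS$ be the set of edges between $S$ and $R\setminus S$. Then $|S|\,|R\setminus S|\le|R|\,\max_iL_i\,|\partial_RS|$.
\end{lemma}

\begin{proof}
Join each $x\in S$ to each $y\in R\setminus S$ by the path in $R$ that changes the coordinates $1,\dots,d$ in this order from $x_i$ to $y_i$. Each such path uses an edge of $\partial_RS$. An edge in direction $e_i$ on the path from $x$ to $y$ has endpoints of the form $(y_1,\dots,y_{i-1},\,\cdot\,,x_{i+1},\dots,x_d)$. Given the edge, only $x_1,\dots,x_i$ and $y_i,\dots,y_d$ are free, so it is used by at most $(L_1\cdots L_i)(L_i\cdots L_d)=|R|L_i$ pairs.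
\end{proof}

We also use the Loomis--Whitney inequality: if $A\subset\mathbb{Z}^d$ is finite and $P_iA\subset\mathbb{Z}^{d-1}$ is obtained from $A$ by deleting the $i$-th coordinate, then $|A|^{d-1}\le\prod_{i=1}^d|P_iA|$.

\begin{lemma}\label{lem:approx}
Let $A\in\mathcal{A}_n$, and let $K=K(n)$ be the least integer with $2^{K(d-1)}\ge n$.
\begin{itemize}
\item[(i)] $|A_k\triangle A_{k+1}|\le6\cdot2^kn$ for all $k\ge0$.
\item[(ii)] $A_K=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $Q\in\mathcal{Q}_k$ and $L=2^k$. By the majority rule, $|Q\cap(A\triangle A_k)|$ is the smaller of $|Q\cap A|$ and $|Q\setminus A|$. The larger is at least $L^d/2$, so Lemma~\ref{lem:iso} bounds the smaller by $2L|\partial_Q(A\cap Q)|$. The sets $\partial_Q(A\cap Q)$ are disjoint subsets of $\partial A$, so $|A\triangle A_k|\le2\cdot2^kn$, and $|A_k\triangle A_{k+1}|\le(2+4)2^kn$.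

(ii) The lines in direction $e_i$ that meet $A$ correspond to the points of $P_iA$, and each contains two edges of $\partial A$. By the inequality of arithmetic and geometric means and the Loomis--Whitney inequality,
\[
n\ge2\sum_i|P_iA|\ge2d\Bigl(\prod_i|P_iA|\Bigr)^{1/d}\ge2d\,|A|^{(d-1)/d}.
\]
So $2|A|\le2\,(n/2d)^{d/(d-1)}<n^{d/(d-1)}\le2^{Kd}$, and $A$ cannot fill half of a cube of $\mathcal{Q}_K$.
\end{proof}

\subsection{The boundary is connected}

To count regions by their boundary we need the boundary to be one piece; this is where the connectedness of both $A$ and $A^c$ is used. (For a box with one interior site removed far from its faces, the boundary has two pieces far apart.) Call two sites \emph{$*$-adjacent} if their $\ell_\infty$-distance is $1$, and define \emph{$*$-connected} accordingly. A \emph{square} is a cycle of length $4$ in $\mathbb{Z}^d$.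

\begin{lemma}\label{lem:star}
Let $A$ be finite and nonempty with $A$ and $A^c$ connected. Then the set $W$ of endpoints of edges of $\partial A$ is $*$-connected.
\end{lemma}

\begin{proof}
For a walk, let its \emph{odd set} be the set of edges that it traverses an odd number of times. We first show that the odd set of a closed walk is a sum modulo $2$ of edge sets of squares. Keep the starting point and exchange two consecutive steps along different axes; this changes the odd set by the edge set of a square. After finitely many exchanges the steps are sorted by axis. Since the walk is closed, the steps along each axis have total displacement zero, and after sorting they form a closed walk on a line. Such a walk traverses each edge equally often in both directions, so the odd set of the sorted walk is empty.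

The vertices of a square are pairwise at $\ell_\infty$-distance at most $1$. So it suffices to show that the graph with vertex set $\partial A$, in which two edges are joined if they lie in a common square, is connected. Suppose not: $\partial A=E_1\sqcup E_2$ with both parts nonempty and no square meeting both. Take $f_1\in E_1$, $f_2\in E_2$, and a closed walk that traverses $f_1$ from $A$ to $A^c$, continues inside $A^c$ to the outer endpoint of $f_2$, traverses $f_2$, and returns inside $A$ to its starting point. Its odd set meets $E_1$ in $\{f_1\}$ exactly. On the other hand, a square crosses between $A$ and $A^c$ an even number of times, so it contains an even number of edges of $\partial A$; these lie all in $E_1$ or all in $E_2$, so it contains an even number of edges of $E_1$. Then a sum modulo $2$ of squares meets $E_1$ in an even number of edges, a contradiction.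
\end{proof}

\subsection{Counting the approximations}

Let $\mathcal{A}_n^{(k)}=\{A_k:A\in\mathcal{A}_n\}$ and $L=2^k$. By isoperimetry, each face of $A_k$ uses up order $L^{d-1}$ edges of $\partial A$, so $A_k$ has order $n/L^{d-1}$ faces, and one hopes for about $\exp(C n/L^{d-1})$ sets $A_k$. The difficulty is that $A_k$ may fall into distant pieces, joined in $A$ by thin tubes that are invisible at scale $L$. Following $W$ through cubes of side $L$ would locate the pieces, but $W$ may meet order $n/L$ such cubes, which costs too much. We follow $W$ instead through cubes of the larger side $\ell=L^{d-1}$, of which it meets only order $n/\ell$, and then choose the faces inside these cubes; this choice costs a factor polynomial in $L$ per face, which produces the factor $k+1$ below.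

\begin{lemma}\label{lem:count}
There is $C_1$ such that for all $n\ge2d$ and $0\le k<K(n)$,
\[
|\mathcal{A}_n^{(k)}|\le2n\exp\bigl(C_1(k+1)\,n\,2^{-k(d-1)}\bigr).
\]
\end{lemma}

\begin{proof}
Let $L=2^k$ and $\ell=L^{d-1}$; since $k<K$ we have $\ell<n$. Let $A\in\mathcal{A}_n$, with $W$ as in Lemma~\ref{lem:star}.

\emph{Step 1: boundary pairs.} Two cubes of $\mathcal{Q}_k$ are adjacent if an edge joins them. An adjacent pair $\{Q,Q'\}$ is a \emph{boundary pair} if exactly one of the cubes, say $Q$, is contained in $A_k$. The boundary pairs determine $A_k$: as $A_k$ is finite, a cube is contained in $A_k$ if and only if the ray of cubes from it in direction $e_1$ passes an odd number of boundary pairs. For a boundary pair let $R=Q\cup Q'$ and $S=A\cap R$. Then $|S|\ge|Q\cap A|\ge L^d/2$, $|R\setminus S|\ge|Q'\setminus A|\ge L^d/2$, and $|S|+|R\setminus S|=2L^d$, so $|S||R\setminus S|\ge\frac12\cdot\frac32L^{2d}$. Lemma~\ref{lem:iso} gives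
\begin{equation}\label{eq:pair}
|\partial_RS|\ge\frac{\frac34L^{2d}}{2L^d\cdot2L}=\frac{3}{16}\,\ell>0.
\end{equation}
An edge lies inside $Q\cup Q'$ for at most $2d$ adjacent pairs, so the number of boundary pairs is at most $\frac{32d}{3}\,n/\ell\le\beta:=11d\,n/\ell$.

\emph{Step 2: the skeleton is small.} Let $\mathcal{T}$ be the set of cubes of $\mathcal{Q}_{k(d-1)}$, of side $\ell$, that meet $W$. Choose a maximal family $w_1,\dots,w_r\in W$ with pairwise $\ell_\infty$-distances at least $\ell$. We claim $r\le4n/\ell$. For $r=1$ this holds as $\ell<n$. For $r\ge2$, along a $*$-path in $W$ from $w_i$ to another $w_j$ the distance to $w_i$ changes by at most $1$ per step, so it takes every value $0,1,\dots,\ell$. Hence each of the disjoint sets $\{w\in W:|w-w_i|_\infty<\ell/2\}$ has at least $\ell/2$ points, and $|W|\le2n$ gives the claim. By maximality every point of $W$ is within distance $\ell-1$ of some $w_i$. An interval of $2\ell-1$ integers meets at most $3$ of the intervals $[j\ell,(j+1)\ell)$, so $|\mathcal{T}|\le3^dr\le\tau:=4\cdot3^dn/\ell$.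

\emph{Step 3: the number of skeletons.} Identify $\mathcal{Q}_{k(d-1)}$ with $\mathbb{Z}^d$. Two $*$-adjacent sites lie in equal or $*$-adjacent cubes, so $\mathcal{T}$ is $*$-connected. Let $je_1$, $j\ge1$, be the first site of the positive $e_1$-axis outside $A$. Then $je_1\in W$, and $2j\le n$ because each of the lines in direction $e_2$ through $o,e_1,\dots,(j-1)e_1$ contains two edges of $\partial A$. So $\mathcal{T}$ contains one of at most $n$ given cubes. A $*$-connected set of $s$ cubes that contains a given cube is the range of a walk of $2(s-1)$ steps from that cube, going around a spanning tree, with at most $3^d$ choices per step; so there are at most $9^{ds}$ such sets. The number of possible $\mathcal{T}$ is at most $n\sum_{1\le s\le\tau}9^{ds}\le2n\,9^{d\tau}$.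

\emph{Step 4: the number of $A_k$ given the skeleton.} By \eqref{eq:pair}, the union of a boundary pair contains an edge of $\partial A$, so one of the two cubes meets $W$ and is contained in a cube of $\mathcal{T}$, as $k(d-1)\ge k$. A cube of side $\ell$ contains $(\ell/L)^d=2^{d(d-2)k}$ cubes of $\mathcal{Q}_k$, each in $2d$ adjacent pairs. So the boundary pairs form a subset of size at most $\beta$ of a set, determined by $\mathcal{T}$, of size $m\le\gamma:=2d\,\tau\,2^{d(d-2)k}$. We have $\gamma/\beta=\frac{8\cdot3^d}{11}2^{d(d-2)k}\ge1$, so $(\gamma/\beta)^{\beta-i}\ge1$ for $i\le\beta$, and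
\[
\sum_{i\le\beta}\binom mi\le\Bigl(\frac\gamma\beta\Bigr)^{\beta}\sum_{i=0}^m\binom mi\Bigl(\frac\beta\gamma\Bigr)^i=\Bigl(\frac\gamma\beta\Bigr)^\beta\Bigl(1+\frac\beta\gamma\Bigr)^m\le\Bigl(\frac{e\gamma}{\beta}\Bigr)^\beta.
\]

Multiplying the counts of Steps 3 and 4,
\[
\log\frac{|\mathcal{A}_n^{(k)}|}{2n}\le\frac n\ell\Bigl[4\cdot3^dd\log9+11d\Bigl(1+\log\frac{8\cdot3^d}{11}+d(d-2)k\log2\Bigr)\Bigr]\le C_1(k+1)\frac n\ell.\qedhere
\]
\end{proof}

\section{The Peierls estimate and the proof of Theorem~\ref{thm:draw}}\label{sec:peierls}

\begin{proposition}\label{prop:peierls}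
Let $d\ge3$. There are $c>0$ and $p_1\in(0,1)$, depending only on $d$, such that for all $p<p_1$, all $n\ge2d$ and all $V=V_N^{\mathrm{ev}}$ or $V_N^{\mathrm{od}}$,
\[
\mathbb{P}(\mathcal{B}_n(V))\le p^{\,c\,n^{1/3}}.
\]
\end{proposition}

\begin{proof}
\emph{Closed sites on the boundary.} Here a union bound suffices. For $A\in\mathcal{A}_n$ we have $|\partial^+A|\le n$, so summing over the at most $2^n$ subsets of $\partial^+A$ gives $\mathbb{P}(\kappa(A)\ge\frac{n}{12d})\le2^np^{n/(12d)}$. Since $n>1$ we have $K\ge1$, and Lemma~\ref{lem:count} with $k=0$ gives $|\mathcal{A}_n|\le2ne^{C_1n}$. As $2n\cdot2^n\le e^{2n}$,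
\begin{equation}\label{eq:kappa}
\mathbb{P}\Bigl(\exists A\in\mathcal{A}_n:\kappa(A)\ge\frac{n}{12d}\Bigr)\le e^{(C_1+2)n}p^{n/(12d)}\le p^{n/(24d)}
\end{equation}
as soon as $p^{1/(24d)}\le e^{-C_1-2}$.

\emph{Telescoping over scales.} Fix $u$ and write $X_A=X_A^u$. For $A\in\mathcal{A}_n$, Lemma~\ref{lem:approx}(ii) gives $X_A=\sum_{k=0}^{K-1}(X_{A_k}-X_{A_{k+1}})$. We split the threshold $n/(4d)$ among the scales: let $t_k=\frac{n}{8d(k+1)^2}$, so that $\sum_kt_k\le\frac{\pi^2}{48d}n<\frac{n}{4d}$. If $|X_A|\ge\frac n{4d}$, then $|X_{A_k}-X_{A_{k+1}}|\ge t_k$ for some $k<K$, and in particular $A_k\ne A_{k+1}$. The pair $(A_k,A_{k+1})$ takes at most $a_k:=|\mathcal{A}_n^{(k)}|\,|\mathcal{A}_n^{(k+1)}|$ values, and $|A_k\triangle A_{k+1}|\le6\cdot2^kn$ by Lemma~\ref{lem:approx}(i). Since $t_k/(6p\cdot6\cdot2^kn)=1/(py_k)$ with $y_k=288d\,2^k(k+1)^2$, Lemma~\ref{lem:tail} yields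
\begin{equation}\label{eq:chain}
\mathbb{P}\Bigl(\exists A\in\mathcal{A}_n:|X_A|\ge\frac n{4d}\Bigr)\le\sum_{k<K}2a_ke^{-\Phi_k},\qquad\Phi_k=\frac{n}{32d(k+1)^2}\log\Bigl(1+\frac1{py_k}\Bigr).
\end{equation}

\emph{The cost at scale $k$.} By concavity, $\log(1+z)/z$ is nonincreasing in $z>0$, so $s\mapsto s\log(1+\frac1{ps})$ is nondecreasing. With $\lambda=\log(1+\frac{1}{288dp})$ this gives $\log(1+\frac1{py_k})\ge\frac{y_0}{y_k}\lambda=\frac{\lambda}{2^k(k+1)^2}$, and therefore
\[
\Phi_k\ge\frac{\lambda q_k}{32d},\qquad q_k=\frac{n2^{-k}}{(k+1)^4}.
\]
Note that $\lambda\to\infty$ as $p\to0$, while $q_k$ does not depend on $p$.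

\emph{The entropy at scale $k$.} Now we use $d\ge3$, twice. First, for $k<K$ we have $2^{2k}\le2^{k(d-1)}<n$, so
\begin{equation}\label{eq:q}
q_k\ge n^{1/2}\bigl(1+\tfrac12\log_2n\bigr)^{-4}\ge c_0n^{1/3},\qquad c_0=\inf_{n\ge1}n^{1/6}\bigl(1+\tfrac12\log_2n\bigr)^{-4}>0;
\end{equation}
in particular $\log(2n)/q_k$ is bounded. Second,
\begin{equation}\label{eq:entropy}
(k+2)\,n2^{-k(d-1)}\le(k+2)\,n2^{-2k}=(k+2)(k+1)^42^{-k}\,q_k,
\end{equation}
and $(k+2)(k+1)^42^{-k}$ is bounded. By Lemma~\ref{lem:count} for $k$ and $k+1$ (for $k+1=K$ use $|\mathcal{A}_n^{(K)}|\le1$), we get $a_k\le(2n)^2\exp\bigl(2C_1(k+2)n2^{-k(d-1)}\bigr)\le e^{C_2q_k}$.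

\emph{Summation.} Let $p$ be so small that $\lambda\ge64dC_2$. Then $a_ke^{-\Phi_k}\le\exp(-\lambda q_k/(64d))\le\exp(-\lambda c_0n^{1/3}/(64d))$. There are $K\le1+\log_2n$ scales and $2d$ directions. Let $p$ be also so small that $4d(1+\log_2n)\le\exp(\lambda c_0n^{1/3}/(128d))$ for all $n\ge2d$, and that $p\le(288d)^{-2}$, which gives $\lambda\ge\frac12\log\frac1p$. Then the sum of \eqref{eq:chain} over $u$ is at most $\exp(-\lambda c_0n^{1/3}/(128d))\le p^{\,c_0n^{1/3}/(256d)}$. Together with \eqref{eq:kappa}, $\mathbb{P}(\mathcal{B}_n(V))\le2p^{2cn^{1/3}}$ with $2c=\min(\frac1{24d},\frac{c_0}{256d})$, and this is at most $p^{cn^{1/3}}$ once $2p^c\le1$. No constant depends on $n$ or $V$.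
\end{proof}

\begin{remark}
Both uses of $d\ge3$ fail for $d=2$. Then $2^{K}\ge n$, so $q_{K-1}\le2/K^4$ does not grow with $n$; and the exponent $(k+1)n2^{-k}$ in Lemma~\ref{lem:count} equals $(k+1)^5q_k$, which no fixed multiple $\lambda q_k$ dominates for all $k$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:draw}]
Let $p<p_1$ and $o\notin\omega$. By \eqref{eq:defect} and Corollary~\ref{cor:bad}, if Player~1 wins on $V_N^{\mathrm{ev}}\setminus\omega$ then $\mathcal{B}_n(V_N^{\mathrm{ev}})$ occurs for some $n\ge2d$, and if Player~2 wins on $V_N^{\mathrm{od}}\setminus\omega$ then $\mathcal{B}_n(V_N^{\mathrm{od}})$ occurs for some $n\ge2d$. Since $\mathbb{P}_o\le\mathbb{P}/(1-p)$, Proposition~\ref{prop:peierls} and \eqref{eq:limit} give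
\[
1-\mathbb{P}_o(\text{draw})\le\frac{2}{1-p}\sum_{n\ge2d}p^{\,cn^{1/3}}.
\]
The terms of the series are dominated by the summable sequence $p_1^{cn^{1/3}}$ and tend to $0$ as $p\to0$, so the right side tends to $0$. Hence $\mathbb{P}_o(\text{draw})\to1$, and $\mathbb{P}_o(\text{draw})>0$ for all $p$ below some $p_0(d)>0$.
\end{proof}

\section{The leading terms as $p\to0$}\label{sec:asym}

By Proposition~\ref{prop:peierls}, regions with a long boundary contribute a high power of $p$. A region with a short boundary lies in a fixed box, where the power of $p$ is the number of closed sites that a defect at $o$ requires. This number is governed by how much larger $\Gamma(T)$ is than $T$.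

\begin{lemma}\label{lem:expand}
Let $d\ge2$ and let $T\subset\mathbb{Z}^d$ be finite and nonempty. Then $|\Gamma(T)|\ge|T|+2d-1$, with strict inequality if $|T|\ge2$.
\end{lemma}

\begin{proof}
We have $\Gamma(T)=T+U$, where $U$ is the set of directions. Let $f$ be a linear functional with $f(e_1)>\dots>f(e_d)>0$ and with these values linearly independent over $\mathbb{Q}$. Then $f$ is injective on $\mathbb{Z}^d$ and defines a translation-invariant total order. List $T=\{a_1<\dots<a_m\}$ and $U=\{b_1<\dots<b_{2d}\}$; thus $b_1=-e_1$, $b_2=-e_2$, $b_d=-e_d$ and $b_{d+1}=e_d$. Consider a staircase of index pairs from $(1,1)$ to $(m,2d)$ in which each step increases one index by $1$. Along it the sums $a_i+b_j$ increase strictly, which gives $m+2d-1$ distinct elements of $T+U$.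

Suppose that $|T+U|=m+2d-1$ and $m\ge2$. Then every staircase lists all of $T+U$ in increasing order, so all staircases give the same list. For $i<m$ and $j<2d$ compare a staircase through $(i,j),(i+1,j)$ with one through $(i,j),(i,j+1)$: the entries after $a_i+b_j$ agree, so $a_{i+1}-a_i=b_{j+1}-b_j$. Taking $i=1$, we see that $b_{j+1}-b_j$ does not depend on $j$. But $b_2-b_1=e_1-e_2\ne2e_d=b_{d+1}-b_d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asym}]
\emph{Lower bounds.} Player~2 wins if $\Gamma(o)\subset\omega$, which has probability $p^{2d}$. For $y\sim o$ let $F_y$ be the event that $y$ is open and $\Gamma(y)\setminus\{o\}\subset\omega$. On $F_y$ Player~1 wins by moving to $y$, and $\mathbb{P}_o(F_y)=(1-p)p^{2d-1}$. Two distinct neighbors $y,y'$ of $o$ have no common neighbor other than $o$ if $y'=-y$, and exactly one, $y+y'$, otherwise; so $F_y\cap F_{y'}$ requires at least $4d-3\ge2d$ closed sites. By inclusion--exclusion,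
\[
\mathbb{P}_o(\text{Player 1 wins})\ge2d(1-p)p^{2d-1}-\binom{2d}{2}p^{4d-3}=2d\,p^{2d-1}-O(p^{2d}).
\]

\emph{Reduction to a fixed box.} Fix an integer $n_1\ge2d$ with $\frac c2n_1^{1/3}\ge2d+1$. For $p<p_1$ and $n\ge n_1$ we have $p^{cn^{1/3}}\le p^{2d+1}p_1^{cn^{1/3}/2}$, so the event $\mathcal{B}(V)=\bigcup_{n\ge n_1}\mathcal{B}_n(V)$ has $\mathbb{P}_o$-probability $O(p^{2d+1})$, uniformly in $V$. Suppose that $\mathcal{B}(V)$ does not occur and that $o$ is a defect of an MIS $I$ of $V\setminus\omega$, with region $A$ from Lemma~\ref{lem:region}. By Corollary~\ref{cor:bad}, $|\partial A|<n_1$, so $A\cup\Gamma(A)\subset\Lambda_{n_1}$ by \eqref{eq:box}.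

Let $T$ be the set of white sites of $I\cap A$ and $D$ the set of open black sites of $A$. By (a), the set $J=(I\setminus A)\cup D$ is an independent subset of $V\setminus\omega$. Since $I\cap A$ is the disjoint union of $T$ and $D\cap I$,
\begin{equation}\label{eq:TD}
0\le|I|-|J|=|T|-|D\setminus I|.
\end{equation}
By (c), an open neighbor of a site of $T$ lies in $A$; it is black, and it is not in $I$ by independence. So
\begin{equation}\label{eq:GT}
\Gamma(T)\setminus\omega\subset D\setminus I,\qquad\text{and}\qquad\Gamma(T)\subset\Lambda_{n_1}.
\end{equation}
For any $j$, the $\mathbb{P}_o$-probability that $\Lambda_{n_1}$ contains at least $j$ closed sites is at most $\binom{|\Lambda_{n_1}|}{j}p^j$.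

\emph{Upper bound for Player~1.} Suppose that Player~1 wins on $V\setminus\omega$ with $V=V_N^{\mathrm{ev}}$, and take $I$ from \eqref{eq:defect}. Here $o$ is black, so $o\in D\setminus I$, and \eqref{eq:TD} and \eqref{eq:GT} give $|T|\ge|(\Gamma(T)\setminus\omega)\cup\{o\}|$. Thus $T\ne\emptyset$ and, since $o$ is open,
\[
|\Gamma(T)\cap\omega|\ge|\Gamma(T)|-|T|+\mathbf{1}\{o\notin\Gamma(T)\}.
\]
By Lemma~\ref{lem:expand} the right side is at least $2d$, unless $T=\{y\}$ with $y\sim o$. In that case at least $2d-1$ sites of $\Gamma(y)$ are closed and $o$ is open, so $\Gamma(y)\setminus\{o\}\subset\omega$. Therefore, if Player~1 wins on $V_N^{\mathrm{ev}}\setminus\omega$, then $\mathcal{B}(V_N^{\mathrm{ev}})$ occurs, or $\Lambda_{n_1}$ contains $2d$ closed sites, or $\Gamma(y)\setminus\{o\}\subset\omega$ for one of the $2d$ neighbors $y$ of $o$. The probability is at most $2d\,p^{2d-1}+O(p^{2d})$ uniformly in $N$, and \eqref{eq:limit} gives the same bound for the infinite game.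

\emph{Upper bound for Player~2.} Suppose that Player~2 wins on $V\setminus\omega$ with $V=V_N^{\mathrm{od}}$, so that $o$ lies in every MIS, and let $I$ be any MIS. Here $o$ is white, so $o\in T$ and $o\notin J$. Hence $J$ is not maximum and the inequality in \eqref{eq:TD} is strict. With \eqref{eq:GT} we get $|\Gamma(T)\setminus\omega|\le|T|-1$, that is,
\[
|\Gamma(T)\cap\omega|\ge|\Gamma(T)|-|T|+1.
\]
By Lemma~\ref{lem:expand} the right side is at least $2d+1$ unless $T=\{o\}$, in which case it equals $2d$ and $\Gamma(o)\subset\omega$. So Player~2 wins on $V_N^{\mathrm{od}}\setminus\omega$ only if $\mathcal{B}(V_N^{\mathrm{od}})$ occurs, or $\Lambda_{n_1}$ contains $2d+1$ closed sites, or $\Gamma(o)\subset\omega$. The probability is at most $p^{2d}+O(p^{2d+1})$ uniformly in $N$, and \eqref{eq:limit} applies again.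

The expansion of $\mathbb{P}_o(\text{draw})$ follows by subtracting the two winning probabilities from $1$.
\end{proof}

\section{No draws in dimension two}\label{sec:plane}

Let $d=2$ and $p\in(0,1)$. The effect of the boundary layer is measured by
\[
\psi_M(\omega)=\alpha_{V_M^{\mathrm{ev}}}(\omega)-\alpha_{V_M^{\mathrm{od}}}(\omega).
\]
We shall see that, for large $M$, $\psi_M$ reacts to the state of a site $x$ exactly when the game started at $x$ is a draw. If draws had positive probability, the part of $\psi_M$ determined by the sites of $\Lambda_N$ would be a martingale with order $N^2$ steps of variance bounded below, and it would exceed any given multiple of $N$ with positive probability. But the boundary layer can act on $\Lambda_N$ only through the $8N$ sites on the rim of $\Lambda_N$, which bounds this part by $16N$.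

For $x\in\mathbb{Z}^2$ let $\chi_x=\mathbf{1}\{x\in\omega\}$, and let $D_x$ be the event that the game on $\mathbb{Z}^2\setminus(\omega\setminus\{x\})$ started at $x$ is a draw; that is, $x$ is made open. The event $D_x$ does not depend on $\chi_x$, and $\omega\in D_x$ if and only if $\omega-x\in D_o$. So $\mathbb{P}(D_x)=\mathbb{P}_o(\text{draw})=:\delta$ for all $x$.

\subsection{Draws as derivatives}

Let $\nabla_x\psi_M=\psi_M(\omega\cup\{x\})-\psi_M(\omega\setminus\{x\})$, and let $s_x=-1$ for even $x$ and $s_x=+1$ for odd $x$.

\begin{lemma}\label{lem:nabla}
For all $x$ and $\omega$, $|\nabla_x\psi_M|\le1$, and $\nabla_x\psi_M\to s_x\mathbf{1}_{D_x}$ as $M\to\infty$.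
\end{lemma}

\begin{proof}
The bound holds because $\nabla_x\psi_M$ is a difference of two numbers in $\{-1,0\}$, by \eqref{eq:derivative}. Let $x\in\Lambda_M$; all games below start at $x$, made open. By \eqref{eq:derivative} and Lemma~\ref{lem:finite},
\[
\nabla_x\psi_M=\mathbf{1}\{\text{Player 2 wins in }V_M^{\mathrm{od}}\}-\mathbf{1}\{\text{Player 2 wins in }V_M^{\mathrm{ev}}\}.
\]
Let $w_1,w_2$ be the indicators that Player~1, respectively Player~2, wins the infinite game, so that $\mathbf{1}_{D_x}=1-w_1-w_2$. In a finite game Player~2 wins if and only if Player~1 does not. For even $x$, Lemma~\ref{lem:infinite} shows that the first indicator tends to $w_2$ and the second to $1-w_1$; the limit is $w_2-(1-w_1)=-\mathbf{1}_{D_x}$. For odd $x$, the first tends to $1-w_1$ and the second to $w_2$; the limit is $\mathbf{1}_{D_x}$.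
\end{proof}

\subsection{A bounded martingale}

Fix $N\ge1$, write $\Lambda=\Lambda_N$, and fix a total order $\prec$ on $\Lambda$. Let $\mathcal{F}_{x}^-=\sigma(\chi_y:y\in\Lambda,\ y\prec x)$ and
\[
Z_x=\mathbb{P}(D_x\mid\mathcal{F}_x^-),\qquad\xi_x=s_x(\chi_x-p)Z_x,\qquad g_N=\sum_{x\in\Lambda}\xi_x.
\]

\begin{lemma}\label{lem:bounded}
$|g_N|\le16N$.
\end{lemma}

\begin{proof}
For finite $V\supset\Lambda$,
\[
\alpha_\Lambda(\omega)+\alpha_{V\setminus\Lambda}(\omega)-8N\le\alpha_V(\omega)\le\alpha_\Lambda(\omega)+\alpha_{V\setminus\Lambda}(\omega).
\]
For the upper bound, split an MIS of $V\setminus\omega$ into its parts in $\Lambda$ and in $V\setminus\Lambda$. For the lower bound, take the union of optimal sets for $\Lambda$ and $V\setminus\Lambda$ and delete the sites of $\Lambda$ with a coordinate $\pm N$, of which there are $8N$; the remaining sites of $\Lambda$ have no neighbor outside $\Lambda$. Let $M\ge N$ and subtract the estimates for $V_M^{\mathrm{ev}}$ and $V_M^{\mathrm{od}}$. The term $\alpha_\Lambda(\omega)$ cancels, so $\psi_M=h+r$, where $h$ depends only on $\omega\setminus\Lambda$ and $|r|\le8N$. Since $h$ is independent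 of $\omega\cap\Lambda$,
\[
g_{N,M}:=\mathbb{E}[\psi_M\mid\omega\cap\Lambda]-\mathbb{E}\psi_M=\mathbb{E}[r\mid\omega\cap\Lambda]-\mathbb{E}\,r\in[-16N,16N].
\]

Now reveal the variables $\chi_x$, $x\in\Lambda$, in the order $\prec$. We have $\psi_M(\omega)=\psi_M(\omega\setminus\{x\})+\chi_x\nabla_x\psi_M$, where $\psi_M(\omega\setminus\{x\})$ and $\nabla_x\psi_M$ are functions of $(\chi_y)_{y\ne x}$. By independence, revealing $\chi_x$ does not change the conditional expectation of the first term, and it changes that of the second from $p\,\mathbb{E}[\nabla_x\psi_M\mid\mathcal{F}_x^-]$ to $\chi_x\,\mathbb{E}[\nabla_x\psi_M\mid\mathcal{F}_x^-]$. Hence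
\[
g_{N,M}=\sum_{x\in\Lambda}(\chi_x-p)\,\mathbb{E}[\nabla_x\psi_M\mid\mathcal{F}_x^-].
\]
By Lemma~\ref{lem:nabla} and bounded convergence on each of the finitely many atoms of $\mathcal{F}_x^-$, $g_{N,M}\to g_N$ as $M\to\infty$.
\end{proof}

\subsection{The conditional variance}

Since $\chi_x$ is independent of $\mathcal{F}_x^-$,
\[
|\xi_x|\le1,\qquad\mathbb{E}[\xi_x\mid\mathcal{F}_x^-]=0,\qquad\sigma_x^2:=\mathbb{E}[\xi_x^2\mid\mathcal{F}_x^-]=p(1-p)Z_x^2\le\tfrac14.
\]
Let $\bar Z_N=|\Lambda|^{-1}\sum_{x\in\Lambda}Z_x$. By the Cauchy--Schwarz inequality and $|\Lambda|\ge4N^2$,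
\begin{equation}\label{eq:var}
\sum_{x\in\Lambda}\sigma_x^2\ge p(1-p)|\Lambda|\,\bar Z_N^2\ge4N^2p(1-p)\bar Z_N^2.
\end{equation}
So we need a law of large numbers for the $Z_x$. They are not independent, because $D_x$ depends on the whole environment, but they are close to local variables.

\begin{lemma}\label{lem:lln}
$\mathbb{E}|\bar Z_N-\delta|\to0$ as $N\to\infty$.
\end{lemma}

\begin{proof}
For an integer $R\ge0$ let $H_x^R=\mathbb{P}(D_x\mid\chi_y:|y-x|_\infty\le R)$ and $\varepsilon_R=\mathbb{E}|\mathbf{1}_{D_x}-H^R_x|$, which does not depend on $x$ by translation invariance. L\'evy's theorem states that, for increasing $\sigma$-fields $\mathcal{G}_R$ generating $\mathcal{G}$ and an integrable $Y$, $\mathbb{E}[Y\mid\mathcal{G}_R]\to\mathbb{E}[Y\mid\mathcal{G}]$ in $L^1$. As $D_x$ is measurable with respect to $(\chi_y)_{y\in\mathbb{Z}^2}$, this gives $\varepsilon_R\to0$.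

Let $Z_x^R=\mathbb{E}[H_x^R\mid\mathcal{F}_x^-]$. Then $\mathbb{E}|Z_x-Z_x^R|\le\varepsilon_R$, since conditional expectation contracts $L^1$; also $Z_x^R\in[0,1]$ and $\mathbb{E}Z_x^R=\delta$. The variable $H_x^R$ is a function of the $\chi_y$ with $|y-x|_\infty\le R$, and, by independence, $Z_x^R$ is obtained from it by averaging over those $\chi_y$ that are not revealed in $\mathcal{F}_x^-$. So $Z_x^R$ is again a function of the $\chi_y$ with $|y-x|_\infty\le R$, and $Z_x^R$ and $Z_{x'}^R$ are independent when $|x-x'|_\infty>2R$. Each $x$ has at most $(4R+1)^2$ sites $x'$ within distance $2R$, and covariances are at most $1$, so the average of the $Z_x^R$ over $\Lambda$ has variance at most $(4R+1)^2/|\Lambda|$. Therefore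
\[
\mathbb{E}|\bar Z_N-\delta|\le\varepsilon_R+\frac{4R+1}{2N+1}.
\]
Let $N\to\infty$ and then $R\to\infty$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:plane}}

We test the martingale at its natural scale $N$ by an exponential moment. Let $t>0$, $N\ge t$, and $a=t/N\le1$. By Taylor's formula, $e^z\ge1+z+\frac{z^2}2-\frac{|z|^3}6$ for all real $z$: the remainder $e^{\vartheta z}z^3/6$, $\vartheta\in(0,1)$, is nonnegative for $z\ge0$ and at least $-|z|^3/6$ for $z<0$. Hence
\[
\mathbb{E}[e^{a\xi_x}\mid\mathcal{F}_x^-]\ge1+w,\qquad w=\frac{a^2}2\sigma_x^2-\frac{a^3}6,\qquad|w|\le\frac{a^2}8+\frac{a^2}6\le\frac{a^2}{3}.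
\]
For $w\ge-\frac12$ we have $\log(1+w)\ge w-w^2$, since the difference has derivative $w(1+2w)/(1+w)$ and so is minimal at $w=0$. As $w^2\le a^4/9\le a^3/9$,
\begin{equation}\label{eq:logmgf}
\ell_x:=\log\mathbb{E}[e^{a\xi_x}\mid\mathcal{F}_x^-]\ge\frac{a^2}2\sigma_x^2-a^3.
\end{equation}
The product $\prod_{x\in\Lambda}e^{a\xi_x-\ell_x}$ has expectation $1$: the factor at $x$ has conditional mean $1$ given $\mathcal{F}_x^-$, the earlier factors are $\mathcal{F}_x^-$-measurable, and we integrate out the factors from the last to the first. Insert $ag_N\le16t$ from Lemma~\ref{lem:bounded}, then \eqref{eq:logmgf}, \eqref{eq:var} and $|\Lambda|\le9N^2$: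
\[
1=\mathbb{E}\exp\Bigl(ag_N-\sum_{x\in\Lambda}\ell_x\Bigr)\le e^{16t+9t^3/N}\;\mathbb{E}\exp\bigl(-2t^2p(1-p)\bar Z_N^2\bigr).
\]
Let $N\to\infty$ with $t$ fixed. The function $z\mapsto\exp(-2t^2p(1-p)z^2)$ is Lipschitz on $[0,1]$, so Lemma~\ref{lem:lln} gives
\[
1\le\exp\bigl(16t-2t^2p(1-p)\delta^2\bigr)\qquad\text{for every }t>0.
\]
If $\delta>0$, this fails for $t>8/(p(1-p)\delta^2)$; here we use $0<p<1$. Hence $\delta=0$. \qed

\begin{remark}
The dimension enters only through the comparison of the rim of $\Lambda_N$ with the square root of its volume. In dimension $d$ the rim has order $N^{d-1}$ sites, the natural choice is $a=t/N^{d/2}$, and the factor $e^{16t}$ is replaced by the exponential of a multiple of $tN^{d/2-1}$. This stays bounded as $N\to\infty$ only for $d\le2$, so for $d\ge3$ the argument gives no contradiction, in agreement with Theorem~\ref{thm:draw}.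
\end{remark}

\begin{thebibliography}{9}

\bibitem{HMM}
Alexander E. Holroyd, Ir\`ene Marcovici and James B. Martin,
\emph{Percolation games, probabilistic cellular automata, and the hard-core model},
arXiv:1503.05614 (2015).

\end{thebibliography}
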